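\title{There is no closed maximal cofinitary group}

\begin{abstract}
A group of permutations of $\mathbb N$ is cofinitary if each of its non-identity elements has only finitely many fixed points. We show that no maximal cofinitary group is closed in the topology of pointwise convergence. The proof has two independent halves. A maximal cofinitary group has finitely many orbits on $n$-tuples for every $n$, because otherwise a new permutation can be adjoined to it. A closed group with finitely many orbits on $n$-tuples for every $n$ contains a copy of $\mathrm{Aut}(\mathbb Q,<)$ in which some non-identity element has infinitely many fixed points. We also show that a maximal cofinitary group is neither $G_\delta$ nor contained in a countable union of compact sets, and that every closed cofinitary group $G$ extends to a cofinitary group that is the free product of $G$ with a free group on continuum many generators.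
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$ and let $\mathrm{Sym}(\mathbb N)$ be the group of all permutations of $\mathbb N$. A subgroup $G\le\mathrm{Sym}(\mathbb N)$ is \emph{cofinitary} if every non-identity element of $G$ has only finitely many fixed points. Since $g(n)=h(n)$ holds exactly when $h^{-1}g$ fixes $n$, this says that any two distinct elements of $G$ agree at only finitely many points. A cofinitary group is \emph{maximal cofinitary} if it is maximal under inclusion among the cofinitary subgroups of $\mathrm{Sym}(\mathbb N)$. The union of a chain of cofinitary groups is a cofinitary group, so by Zorn's lemma every cofinitary group is contained in a maximal one. Zorn's lemma gives no description of the group it produces, and one may ask how simple such a group can be.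

Simplicity is measured here by the topology of pointwise convergence, the topology that $\mathrm{Sym}(\mathbb N)$ inherits from the Baire space $\mathbb N^{\mathbb N}$. A basic neighborhood of $h$ consists of all permutations that agree with $h$ on a given finite set. \emph{Closed} always means closed in $\mathrm{Sym}(\mathbb N)$. Let permutations act on tuples coordinatewise. For a subgroup $G$ the description of neighborhoods gives
\begin{equation}\label{eq:closure}
h\in\overline G\iff h\bar a\in G\bar a\ \text{ for every finite tuple } \bar a \text{ from } \mathbb N .
\end{equation}
Thus $\overline G$ consists of the permutations that preserve every orbit of $G$ on every $\mathbb N^n$. It is a group, and it has the same orbits on tuples as $G$. In particular a closed group is the automorphism group of the structure on $\mathbb N$ whose relations are its orbits on tuples; conversely, the automorphism group of a structure on $\mathbb N$ is closed, because a failure to preserve a relation is witnessed on finitely many points. The following question is posed in \cite{Kas}.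

\begin{quote}
\emph{Is there a maximal cofinitary group that is a closed subset of $\mathrm{Sym}(\mathbb N)$?}
\end{quote}

Equivalently: is there a structure on $\mathbb N$ whose automorphism group is maximal cofinitary? Two examples show what closed cofinitary groups can look like. In examples we let any countably infinite set stand for $\mathbb N$.

\begin{example}\label{ex:two}
(a) The translations of $\mathbb Z$ form a cofinitary group, since a non-trivial translation has no fixed point. The group is closed, since $h$ is a translation exactly when $h(n+1)=h(n)+1$ for all $n$. It is countable and transitive.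

(b) Let $\Omega$ be the disjoint union of the sets $\mathbb Z/2^n\mathbb Z$, $n\ge1$. Let $G$ consist of the permutations of $\Omega$ that act on each $\mathbb Z/2^n\mathbb Z$ as translation by some $r_n$, where $r_{n+1}\equiv r_n \pmod{2^n}$ for all $n$. If $r_n\ne0$ then $r_m\neq0$ for all $m\ge n$, so all fixed points lie on the finitely many finite levels below $n$, and $G$ is cofinitary. A failure of one of the defining conditions is witnessed on finitely many points, so $G$ is closed. Each $r_n$ has two lifts $r_{n+1}$, so $G$ has the cardinality of the continuum. It has infinitely many orbits.
\end{example}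

Example~\ref{ex:two}(b) shows that counting does not decide the question. Yet both groups leave a great deal of room, for different reasons: the first has few elements, and the second has many orbits. We shall see that either kind of room is enough to adjoin a new permutation, so neither group is maximal. This suggests the answer \emph{no}, and the proof shows that every closed cofinitary group has room of a kind that combines the two.

\begin{theorem}\label{thm:main}
There is no closed maximal cofinitary group.
\end{theorem}

A group $G\le\mathrm{Sym}(\mathbb N)$ is \emph{oligomorphic} if it has finitely many orbits on $\mathbb N^n$ for every $n$. For instance $\mathrm{Sym}(\mathbb N)$ is oligomorphic, since the orbit of a tuple is determined by which entries are equal, and so is $\mathrm{Aut}(\mathbb Q,<)$ acting on $\mathbb Q$, since the orbit of a tuple is determined by the order of its entries. The translation group of $\mathbb Z$ is not: its orbits on pairs $(a,b)$ are indexed by $b-a$. \emph{Countable} means finite or countably infinite. Theorem~\ref{thm:main} follows from two results that pull in opposite directions. Maximality forces the group to be large, and a closed group that is large in this sense is not cofinitary.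

\begin{theorem}\label{thm:oligo}
If $G$ is maximal cofinitary, then every subgroup of $G$ of countable index has only finitely many orbits on $\mathbb N$. Consequently $G$, and every subgroup of $G$ of countable index, is oligomorphic.
\end{theorem}

\begin{theorem}\label{thm:fixed}
A closed oligomorphic subgroup of $\mathrm{Sym}(\mathbb N)$ contains a non-identity element with infinitely many fixed points.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A closed maximal cofinitary group would be oligomorphic by Theorem~\ref{thm:oligo}, and then not cofinitary by Theorem~\ref{thm:fixed}.
\end{proof}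

Theorem~\ref{thm:oligo} makes no topological assumption. Theorem~\ref{thm:fixed} needs both of its hypotheses: the translations of $\mathbb Z$ form a closed group with no such element, and any maximal cofinitary group is, by Theorem~\ref{thm:oligo}, an oligomorphic group with no such element.

Section~\ref{sec:adjoin} shows how to adjoin permutations to a cofinitary group, and Section~\ref{sec:oligo} deduces Theorem~\ref{thm:oligo}. Section~\ref{sec:Q} proves Theorem~\ref{thm:fixed} and can be read after the first paragraph of Section~\ref{sec:oligo}. Section~\ref{sec:more} contains two stronger statements, Theorems~\ref{thm:topology} and~\ref{thm:free}, which Theorem~\ref{thm:main} does not use. All proofs are in ZFC.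

\section{Adjoining permutations to a cofinitary group}\label{sec:adjoin}

We identify a permutation $f$ with the set of its \emph{pairs} $(x,fx)$, and we call $x$ and $y$ the \emph{endpoints} of the pair $(x,y)$. Products are read from right to left. For $A\subseteq\mathrm{Sym}(\mathbb N)$ and $Z\subseteq\mathbb N$ we write $AZ=\{gz:g\in A,\ z\in Z\}$.

Let $G$ be cofinitary. We want a permutation $f\notin G$ such that every word in $f^{\pm1}$ and elements of $G$ that does not collapse to the identity has finitely many fixed points. If $G$ is uncountable there are uncountably many words, so they cannot be dealt with one at a time. The construction must obey one rule that serves all words at once.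

\subsection{Two short words}\label{sub:short}

The rule is easiest to see when $G$ has infinitely many orbits on $\mathbb N$. Build $f$ one pair at a time. Each pair has an \emph{old} endpoint $x$, which is dictated by the need to make $f$ total and onto, and a \emph{new} endpoint $u$, which is ours to choose. Choose $u$ in a $G$-orbit that contains neither $x$ nor an endpoint of an earlier pair.

Consider the word $gf$ with $g\in G$. If $gfz=z$, then the two endpoints of the pair $(z,fz)$ lie in one orbit, which the rule forbids. So $gf$ has no fixed point at all, and in particular $f\ne g^{-1}$.

Consider next $hf^{-1}gf$ with $g,h\in G$. Let $z$ be a fixed point and put $y=f^{-1}gfz$. Then $fy=g(fz)$ and $z=hy$. Two pairs of $f$ are involved, $(z,fz)$ and $(y,fy)$; their first coordinates lie in one orbit, and so do their second coordinates. If the pairs were different, the new endpoint of the later one would share an orbit with an endpoint of the earlier one, which the rule forbids. So $y=z$, and then $hz=z$ and $g(fz)=fz$. The path of $z$ runs along the pair $(z,fz)$, is held at $fz$ by $g$, and returns along the same pair. The rule does not forbid such a \emph{U-turn}, but if $g\ne1$ it can happen at only finitely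 many points, because $G$ is cofinitary. If $g=1$ the word collapses to $h$.

The general argument is the same: follow the path of a fixed point, look at the latest pair that it uses, and find a U-turn at the new endpoint of that pair.

\subsection{Thin exhaustions}

If $G$ is transitive there are no fresh orbits to choose from. But a single word involves finitely many elements of $G$, and finitely many early pairs account for only finitely many fixed points. So it is enough that each $g\in G$ be respected from some stage on. At stage $k$ we need to avoid only $A_kS$, where $S$ is the finite set of points seen so far and the sets $A_k$ increase to $G$.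

\begin{definition}\label{def:thin}
A set $A\subseteq\mathrm{Sym}(\mathbb N)$ is \emph{thin} if $\mathbb N\setminus AZ$ is infinite for every finite $Z\subset\mathbb N$. A \emph{thin exhaustion} of a group $G\le\mathrm{Sym}(\mathbb N)$ is a sequence $A_0\subseteq A_1\subseteq\cdots$ of thin sets with $G=\bigcup_kA_k$. It is \emph{symmetric} if $1\in A_k=A_k^{-1}$ for all $k$.
\end{definition}

A group with infinitely many orbits has the thin exhaustion $A_k=G$, and a countable group has one by finite sets. These are the two kinds of room in Example~\ref{ex:two}.

A group with a thin exhaustion $(A_k)$ has a symmetric one. Indeed, the sets $A_k\cap A_k^{-1}$ are increasing, and they are thin because subsets of thin sets are thin. Their union is $G$: if $g\in A_i$ and $g^{-1}\in A_j$, then $g\in A_k\cap A_k^{-1}$ for $k=\max(i,j)$. Discarding finitely many terms, we may assume that the first one contains $1$.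

\begin{definition}\label{def:fresh}
Let $(A_k)$ be a symmetric thin exhaustion of $G$. A \emph{fresh sequence} consists of points $x_j,u_j\in\mathbb N$ and pairs $\pi_j\in\{(x_j,u_j),(u_j,x_j)\}$ for $j\in\mathbb N$, such that
\[
u_j\notin A_jS_j,\qquad\text{where } S_j=\{x_j\}\cup\{x_i,u_i:i<j\}.
\]
\end{definition}

The set $S_j$ is finite and $A_j$ is thin, so however $x_j$ and the earlier pairs have been chosen, a suitable $u_j$ exists. Since $1\in A_j$ we have $u_j\notin S_j$. Hence $u_j\ne x_j$ and $u_j$ is not an endpoint of $\pi_i$ for $i<j$; the points $u_j$ are pairwise distinct, and so are the pairs $\pi_j$.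

\subsection{Cyclically reduced words}

For Theorem~\ref{thm:main} one new permutation suffices, while Theorem~\ref{thm:free} adjoins a whole family. The argument is the same, so we give it for a family $(f_\alpha)_{\alpha\in I}$; at a first reading one may take $I$ to be a single point and ignore the subscripts $\alpha$.

Let $F(I)$ be the free group on symbols $\varphi_\alpha$, $\alpha\in I$, and let $\Gamma=G*F(I)$ be the free product. Recall that $\Gamma$ is generated by $G$ and the $\varphi_\alpha$, and that for any group $K$, any homomorphism $G\to K$ and any elements $k_\alpha\in K$ there is a unique homomorphism $\Gamma\to K$ extending the given one and sending $\varphi_\alpha$ to $k_\alpha$. Let $\varepsilon:\Gamma\to\mathrm{Sym}(\mathbb N)$ be the homomorphism that is the identity on $G$ and sends $\varphi_\alpha$ to $f_\alpha$. Its image is $\langle G,f_\alpha:\alpha\in I\rangle$, and this group is the free product of $G$ with the free group freely generated by the $f_\alpha$ exactly when $\varepsilon$ is injective.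

A \emph{word of length $m\ge1$} is an expression
\begin{equation}\label{eq:word}
w=g_m\varphi_{\alpha_m}^{e_m}\cdots g_2\varphi_{\alpha_2}^{e_2}\,g_1\varphi_{\alpha_1}^{e_1},\qquad g_i\in G,\ \alpha_i\in I,\ e_i=\pm1,
\end{equation}
where $g_i=1$ is allowed. A \emph{word of length $0$} is an element of $G$. We read the indices in \eqref{eq:word} modulo $m$, so that $g_i$ always stands between the $i$-th and the $(i+1)$-st symbol. The word \eqref{eq:word} is \emph{cyclically reduced} if for every $i$ modulo $m$,
\[
g_i=1 \text{ and } \alpha_i=\alpha_{i+1}\quad\text{imply}\quad e_i=e_{i+1}.
\]
Every word of length $1$ is cyclically reduced.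

\begin{lemma}\label{lem:reduce}
Every element of $\Gamma$ is conjugate to an element of $G$ or to a cyclically reduced word of length at least $1$.
\end{lemma}

\begin{proof}
Every element of $\Gamma$ has the form $wg_0$ with $w$ a word and $g_0\in G$. Its conjugate $g_0w$ is again a word, after $g_0$ is merged with the leftmost letter. So the conjugacy class contains an element represented by a word; choose such a word $w$ of least length $m$. If $m=0$ we are done. Let $m\ge1$, write $\psi_i=\varphi_{\alpha_i}^{e_i}$, and suppose that $g_i=1$, $\alpha_i=\alpha_{i+1}$ and $e_{i+1}=-e_i$. Then $m\ge2$. Conjugating by $g_1\psi_1$ moves the block $g_1\psi_1$ from the right end to the left end, so after a cyclic rotation we may take $i=1$. Then $\psi_2g_1\psi_1=1$, and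
\[
w=g_m\psi_m\cdots g_3\psi_3\,g_2 .
\]
If $m=2$ this is $g_2\in G$. If $m>2$ it is conjugate to $(g_2g_m)\psi_m\cdots g_3\psi_3$. In both cases the class contains a word of length $m-2$, contrary to the choice of $m$.
\end{proof}

\subsection{The U-turn lemma}

\begin{lemma}\label{lem:uturn}
Let $G$ be a cofinitary group with a symmetric thin exhaustion $(A_k)$, and let $(x_j,u_j,\pi_j)_{j\in\mathbb N}$ be a fresh sequence. Let $(f_\alpha)_{\alpha\in I}$ be permutations such that every pair of every $f_\alpha$ is one of the $\pi_j$, and such that $f_\alpha\cap f_\beta$ is finite whenever $\alpha\ne\beta$. Then $\varepsilon(w)$ has only finitely many fixed points for every cyclically reduced word $w$ of length at least $1$.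
\end{lemma}

\begin{proof}
Let $w$ be as in \eqref{eq:word}, and fix $k$ with $g_1,\dots,g_m\in A_k$. Let $J$ be the set of all $j$ such that
\begin{itemize}
\item[(i)] $j<k$, or
\item[(ii)] $\pi_j\in f_\alpha\cap f_\beta$ for two distinct $\alpha,\beta\in\{\alpha_1,\dots,\alpha_m\}$, or
\item[(iii)] $u_j$ is fixed by some $g_i\neq1$.
\end{itemize}
The set $J$ depends only on $w$, and it is finite: for (ii) because the $\pi_j$ are distinct, and for (iii) because the $u_j$ are distinct and $G$ is cofinitary.

Let $\varepsilon(w)z=z$, and follow the path of $z$. Put $s_1=z$ and
\[
t_i=f_{\alpha_i}^{e_i}s_i,\qquad s_{i+1}=g_it_i\qquad(i=1,\dots,m).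
\]
Then $s_{m+1}=\varepsilon(w)z=s_1$, so these relations hold for indices modulo $m$. \emph{Step $i$} goes from $s_i$ to $t_i$ and \emph{uses} one pair of $f_{\alpha_i}$, namely $(s_i,t_i)$ if $e_i=1$ and $(t_i,s_i)$ if $e_i=-1$. Let $j$ be the largest index such that $\pi_j$ is used by some step. We claim that $j\in J$. This proves the lemma, for then $z=s_1$ is an endpoint of one of the finitely many pairs $\pi_{j'}$ with $j'\le\max J$.

Suppose that (i) and (ii) fail for $j$; we prove (iii). Write $u=u_j$, $x=x_j$ and $S=S_j$. By the choice of $j$, every $s_i$ and every $t_i$ lies in $S\cup\{u\}$, and $\pi_j$ is the only used pair with endpoint $u$. Since $j\ge k$ and the exhaustion is symmetric, all $g_i^{\pm1}$ lie in $A_j$. Let step $i$ use $\pi_j$. One of $t_i,s_i$ is $u$ and the other is $x$.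

\emph{Case $t_i=u$.} Here $s_{i+1}=g_iu$. If $s_{i+1}\in S$, then $u\in g_i^{-1}S\subseteq A_jS$, contrary to freshness. So $s_{i+1}=u$. Thus $g_iu=u$, and step $i+1$ uses $\pi_j$. Step $i$ goes from $x$ to $u$ and step $i+1$ goes from $u$ to $x$; as $x\ne u$, this means $e_{i+1}=-e_i$. Since $\pi_j\in f_{\alpha_i}\cap f_{\alpha_{i+1}}$ and (ii) fails, $\alpha_i=\alpha_{i+1}$. As $w$ is cyclically reduced, $g_i\ne1$.

\emph{Case $s_i=u$.} Here $u=g_{i-1}t_{i-1}$. If $t_{i-1}\in S$, then $u\in g_{i-1}S\subseteq A_jS$, contrary to freshness. So $t_{i-1}=u$, step $i-1$ uses $\pi_j$, and the first case applies to step $i-1$.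

In either case $u_j$ is fixed by a non-identity letter of $w$, which is (iii).
\end{proof}

The hypothesis that $G$ is cofinitary enters the proof only through (iii), where it bounds the number of possible turning points. The condition $u_j\notin A_jS_j$ is what forces the turn, and the reducedness of $w$ is what excludes a turn at a letter $g_i=1$, which would be possible at every point.

\begin{corollary}\label{cor:free}
Under the hypotheses of Lemma~\ref{lem:uturn}, the group $\langle G,f_\alpha:\alpha\in I\rangle$ is cofinitary, it is the free product of $G$ with the free group freely generated by the $f_\alpha$, and no $f_\alpha$ lies in $G$.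
\end{corollary}

\begin{proof}
Let $\gamma\in\Gamma$, $\gamma\ne1$. By Lemma~\ref{lem:reduce}, $\gamma$ is conjugate to a non-identity element of $G$ or to a cyclically reduced word of length at least $1$. The number of fixed points is invariant under conjugation, so $\varepsilon(\gamma)$ has finitely many fixed points, by the hypothesis on $G$ or by Lemma~\ref{lem:uturn}. Hence $\varepsilon$ is injective and its image is cofinitary. If $f_\alpha=g\in G$, then the word $g^{-1}\varphi_\alpha$ of length $1$ evaluates to the identity, contrary to Lemma~\ref{lem:uturn}.
\end{proof}

\begin{proposition}\label{prop:extend}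
If $G$ is cofinitary and has a thin exhaustion, then there is $f\in\mathrm{Sym}(\mathbb N)\setminus G$ such that $\langle G,f\rangle$ is cofinitary. In particular $G$ is not maximal cofinitary.
\end{proposition}

\begin{proof}
Let $(A_k)$ be a symmetric thin exhaustion. We build a fresh sequence such that each $p_j=\{\pi_i:i<j\}$ is a partial injection. If $j$ is even, let $x_j=\min(\mathbb N\setminus\mathrm{dom}\,p_j)$, choose $u_j\notin A_jS_j$, and put $\pi_j=(x_j,u_j)$. If $j$ is odd, let $x_j=\min(\mathbb N\setminus\mathrm{ran}\,p_j)$, choose $u_j\notin A_jS_j$, and put $\pi_j=(u_j,x_j)$. Since $u_j$ is not an endpoint of a pair of $p_j$, the set $p_{j+1}$ is again a partial injection. The even stages make $f=\bigcup_jp_j$ total and the odd stages make it onto, so $f$ is a permutation. Apply Corollary~\ref{cor:free} with $I$ a single point.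
\end{proof}

\section{Maximal cofinitary groups are oligomorphic}\label{sec:oligo}

We record one property of orbits that is used here and in Section~\ref{sec:Q}. Let $H\le\mathrm{Sym}(\mathbb N)$ and let $O'$ be an orbit of $H$ on $\mathbb N^{n+1}$. The \emph{projection} of $O'$ to the first $n$ coordinates is an orbit of $H$ on $\mathbb N^n$. Spelled out:
\begin{equation}\label{eq:ext}
\text{if $O$ is the projection of $O'$ and $\bar a\in O$, then $(\bar a,b)\in O'$ for some $b\in\mathbb N$.}
\end{equation}
Indeed, if $(\bar a',b')\in O'$ and $\bar a=h\bar a'$ with $h\in H$, then $(\bar a,hb')\in O'$.

Applied with the constant exhaustion $A_k=G$, Proposition~\ref{prop:extend} says only that a maximal cofinitary group has finitely many orbits on points. Orbits on tuples are governed by the orbits on points of the stabilizers of tuples, and these stabilizers have countable index. The next lemma lets us pass from $G$ to such subgroups. It is the announced combination of the two kinds of room: countably many cosets, and infinitely many orbits.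

\begin{lemma}\label{lem:index}
If $G\le\mathrm{Sym}(\mathbb N)$ has a subgroup $U$ of countable index with infinitely many orbits on $\mathbb N$, then $G$ has a thin exhaustion.
\end{lemma}

\begin{proof}
Let $Uh_0,Uh_1,\dots$ list the right cosets of $U$ in $G$, with repetitions if necessary, and let $A_k=\bigcup_{i\le k}Uh_i$. These sets increase to $G$. For finite $Z$ the set $A_kZ=\bigcup_{i\le k}U(h_iZ)$ is a union of finitely many $U$-orbits. Its complement contains infinitely many $U$-orbits and is therefore infinite.
\end{proof}

For $H\le\mathrm{Sym}(\mathbb N)$ and a finite tuple $\bar a$ let $H_{\bar a}=\{h\in H:h\bar a=\bar a\}$ be the pointwise stabilizer. For the empty tuple it is $H$ itself.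

\begin{lemma}\label{lem:stab}
Let $H\le\mathrm{Sym}(\mathbb N)$. Each $H_{\bar a}$ has countable index in $H$. If $H_{\bar a}$ has finitely many orbits on $\mathbb N$ for every finite tuple $\bar a$, including the empty one, then $H$ is oligomorphic.
\end{lemma}

\begin{proof}
The map $hH_{\bar a}\mapsto h\bar a$ is a bijection from the left cosets of $H_{\bar a}$ onto the countable set $H\bar a$. For the second statement we use induction on $n$; there is one orbit on $\mathbb N^0$. Suppose $H$ has finitely many orbits on $\mathbb N^n$, and let $H\bar a$ be one of them. By \eqref{eq:ext}, every orbit on $\mathbb N^{n+1}$ with projection $H\bar a$ has the form $H(\bar a,b)$, and $H(\bar a,b)$ depends only on the $H_{\bar a}$-orbit of $b$. So finitely many orbits on $\mathbb N^{n+1}$ project to each of the finitely many orbits on $\mathbb N^n$.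
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:oligo}]
Let $G$ be maximal cofinitary. By Proposition~\ref{prop:extend} it has no thin exhaustion, so by Lemma~\ref{lem:index} every subgroup of countable index has finitely many orbits on $\mathbb N$. Let $H\le G$ have countable index. Each $H_{\bar a}$ has countable index in $H$, hence in $G$, and so has finitely many orbits on $\mathbb N$. By Lemma~\ref{lem:stab}, $H$ is oligomorphic.
\end{proof}

\section{A copy of $\mathrm{Aut}(\mathbb Q,<)$ in a closed oligomorphic group}\label{sec:Q}

Throughout this section $G\le\mathrm{Sym}(\mathbb N)$ is oligomorphic, and an \emph{$n$-orbit} is an orbit of $G$ on $\mathbb N^n$. Theorem~\ref{thm:fixed} follows from a more precise statement.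

\begin{proposition}\label{prop:embed}
Let $G$ be closed and oligomorphic. There are pairwise distinct points $c_q\in\mathbb N$ $(q\in\mathbb Q)$ and an injective homomorphism $\sigma\mapsto\hat\sigma$ from $\mathrm{Aut}(\mathbb Q,<)$ to $G$ such that $\hat\sigma(c_q)=c_{\sigma q}$ for all $\sigma$ and $q$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
Let $\sigma q=q$ for $q\le0$ and $\sigma q=2q$ for $q>0$. Then $\hat\sigma\in G$ fixes the infinitely many points $c_q$ with $q\le0$, and $\hat\sigma(c_1)=c_2\ne c_1$.
\end{proof}

\subsection{What Ramsey's theorem gives, and what is missing}

We use Ramsey's theorem in its infinite form: if $l\ge1$ and the $l$-element subsets of an infinite set $X$ are colored with finitely many colors, then there is an infinite $Y\subseteq X$ all of whose $l$-element subsets have the same color.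

Color an $n$-element subset of $\mathbb N$ by the $n$-orbit of its increasing enumeration. There are finitely many colors because $G$ is oligomorphic. If $c_1<\dots<c_{n+1}$ lie in an infinite monochromatic set $Y$, then some $g\in G$ fixes $c_1,\dots,c_{n-1}$ and sends $c_n$ to $c_{n+1}$. So $G$ has non-identity elements with arbitrarily many fixed points. This is still compatible with being closed and cofinitary, as Example~\ref{ex:two}(b) shows. To get infinitely many fixed points we must pass to a limit, and two things stand in the way. First, $Y$ is ordered like $\mathbb N$, which has no non-trivial order automorphism; we would like it to be ordered like $\mathbb Q$. Second, the values of $g$ on $Y$ say nothing about its values elsewhere, so there is no reason for a sequence of such elements to converge.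

The second obstacle is removed by giving every point of $\mathbb N$ a name built from the points $c_q$; then $\sigma$ acts on names, and hence on points. The first is removed by working with names formally, over the index set $\mathbb Q$, using Ramsey's theorem only to decide in which orbit each tuple of names should lie. At the end the names are matched with the points of $\mathbb N$ by a back-and-forth argument.

\begin{example}\label{ex:names}
Let $G$ be the group of permutations that preserve the partition of $\mathbb N$ into the blocks $\{2i,2i+1\}$. Suppose the $c_q$ lie in different blocks. Let $F(a)$ be the other point of the block of $a$. Then $F(c_q)$ is a name for a point that is not of the form $c_r$, and $\hat\sigma$ must send it to $F(c_{\sigma q})$. Here $F(a)$ is the unique witness $b$ to \eqref{eq:ext} for the $2$-orbit $O'$ of $(0,1)$. In general the witness is not unique and we have to choose one.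
\end{example}

\subsection{Terms}

For each $n\ge1$ and each $(n+1)$-orbit $O'$ with projection $O$, define $F_{O'}:\mathbb N^n\to\mathbb N$ as follows. If $\bar a\in O$, then $F_{O'}(\bar a)$ is the least $b$ with $(\bar a,b)\in O'$, which exists by \eqref{eq:ext}. If $\bar a\notin O$, then $F_{O'}(\bar a)=0$. These functions need not commute with the action of $G$.

Take an $n$-ary symbol $\mathsf F_{O'}$ for each such $O'$. The set $T$ of \emph{terms} is the smallest set of formal expressions that contains every $q\in\mathbb Q$ and contains $\mathsf F_{O'}(t_1,\dots,t_n)$ whenever $t_1,\dots,t_n\in T$ and $O'$ is an $(n+1)$-orbit. It is countable. The letter $\tau$ denotes a nonempty finite tuple of terms, and $\mathrm{supp}\,\tau$ is the nonempty finite set of rationals that occur in it. There are two operations.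

\emph{Substitution.} If $\rho$ is a map into $\mathbb Q$ defined on $\mathrm{supp}\,\tau$, then $\rho\tau$ is obtained from $\tau$ by replacing each $q$ by $\rho q$. In particular $\mathrm{Aut}(\mathbb Q,<)$ acts on $T$.

\emph{Evaluation.} If $\iota$ is a map into $\mathbb N$ defined on the support of $t$, then $t[\iota]\in\mathbb N$ is given by
\[
q[\iota]=\iota(q),\qquad \mathsf F_{O'}(t_1,\dots,t_n)[\iota]=F_{O'}(t_1[\iota],\dots,t_n[\iota]),
\]
and $\tau[\iota]$ is defined coordinatewise. It depends only on the restriction of $\iota$ to $\mathrm{supp}\,\tau$, and $(\rho\tau)[\iota]=\tau[\iota\circ\rho]$ by induction on terms.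

\subsection{The orbit of a tuple of terms}

\begin{lemma}\label{lem:type}
One can assign to each tuple $\tau\in T^n$, $n\ge1$, an $n$-orbit $O(\tau)$ such that:
\begin{itemize}
\item[(a)] $O(\sigma\tau)=O(\tau)$ for all $\sigma\in\mathrm{Aut}(\mathbb Q,<)$;
\item[(b)] for any finitely many tuples $\tau_1,\dots,\tau_r$ there is an injective map $\iota$ from the union of their supports to $\mathbb N$ with $\tau_i[\iota]\in O(\tau_i)$ for $i=1,\dots,r$.
\end{itemize}
\end{lemma}

\begin{proof}
Call $\tau$ and $\tau'$ \emph{similar} if $\tau'=\rho\tau$ for a strictly increasing map $\rho:\mathrm{supp}\,\tau\to\mathbb Q$. Then $\rho$ is the order isomorphism from $\mathrm{supp}\,\tau$ onto $\mathrm{supp}\,\tau'$, so similarity is an equivalence relation. Let $C_1,C_2,\dots$ list its countably many classes.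

Let $C$ be a class, let $\tau\in C$ have length $n$ and support $\{p_1<\dots<p_l\}$. For an $l$-element set $s=\{a_1<\dots<a_l\}\subset\mathbb N$ let $\iota_s(p_i)=a_i$, and let $\chi_C(s)$ be the $n$-orbit of $\tau[\iota_s]$. This does not depend on the choice of $\tau\in C$: for $\tau'=\rho\tau$ the corresponding map $\iota'_s$ sends $\rho p_i$ to $a_i$, so $\tau'[\iota'_s]=\tau[\iota'_s\circ\rho]=\tau[\iota_s]$. Since $G$ is oligomorphic, $\chi_C$ takes finitely many values. Applying Ramsey's theorem repeatedly, we obtain infinite sets $\mathbb N\supseteq X_1\supseteq X_2\supseteq\cdots$ such that $\chi_{C_k}$ is constant on subsets of $X_k$. For $\tau\in C_k$ let $O(\tau)$ be this constant value.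

Property (a) holds because $\sigma\tau$ is similar to $\tau$. For (b), let $\tau_i\in C_{k_i}$ and $k=\max_ik_i$, and let $\iota$ be a strictly increasing map from the union of the supports into $X_k$. The restriction of $\iota$ to $\mathrm{supp}\,\tau_i$ is $\iota_s$ for $s=\iota(\mathrm{supp}\,\tau_i)\subset X_k\subseteq X_{k_i}$, so $\tau_i[\iota]\in\chi_{C_{k_i}}(s)=O(\tau_i)$.
\end{proof}

This is the only place where oligomorphy is used. The intersection of the sets $X_k$ may be empty, so no single evaluation need serve all tuples. Property (b) is a substitute: any statement about finitely many of the orbits $O(\tau)$ can be tested on an actual evaluation in $\mathbb N$.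

\begin{lemma}\label{lem:coherent}
Let $\tau=(t_1,\dots,t_n)\in T^n$ and $\bar a=(a_1,\dots,a_n)\in O(\tau)$.
\begin{itemize}
\item[(c)] For any indices $i_1,\dots,i_r\in\{1,\dots,n\}$ we have $(a_{i_1},\dots,a_{i_r})\in O(t_{i_1},\dots,t_{i_r})$.
\item[(d)] If $t_i=t_j$ then $a_i=a_j$. If $t_i$ and $t_j$ are distinct rationals then $a_i\ne a_j$.
\item[(e)] If $O'$ is an $(n+1)$-orbit with projection $O(\tau)$, then $O(\tau,\mathsf F_{O'}(\tau))=O'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\tau'=(t_{i_1},\dots,t_{i_r})$ and $\tau''=(\tau,\mathsf F_{O'}(\tau))$. Take $\iota$ as in Lemma~\ref{lem:type}(b) for $\tau,\tau',\tau''$. Both $\bar a$ and $\tau[\iota]$ lie in $O(\tau)$, so $\bar a=g\,\tau[\iota]$ for some $g\in G$. Then $(a_{i_1},\dots,a_{i_r})=g\,\tau'[\iota]\in O(\tau')$, which is (c). For (d), $a_i=a_j$ holds exactly when $t_i[\iota]=t_j[\iota]$; this is so if $t_i=t_j$, and it fails for distinct rationals because $\iota$ is injective. For (e), the tuple $\bar b=\tau[\iota]$ lies in the projection of $O'$, so $\tau''[\iota]=(\bar b,F_{O'}(\bar b))\in O'$. Also $\tau''[\iota]\in O(\tau'')$, and orbits that meet are equal.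
\end{proof}

Different terms may have to name the same point. For $G=\mathrm{Sym}(\mathbb N)$ and $O'=\{(a,b):a\neq b\}$ we have $F_{O'}(a)=0$ for all $a>0$. Hence $O(\mathsf F_{O'}(q),\mathsf F_{O'}(r))$ is the diagonal of $\mathbb N^2$ for all $q<r$. So the matching of terms with points will be a surjection rather than a bijection.

\subsection{Matching terms with points}

\begin{lemma}\label{lem:realize}
There is a surjection $\pi:T\to\mathbb N$ such that $\pi(\tau)\in O(\tau)$ for every tuple $\tau$ of terms, where $\pi$ is applied coordinatewise.
\end{lemma}

\begin{proof}
Let $T=\{t_0,t_1,\dots\}$. We choose terms $v_0,v_1,\dots$ and points $a_0,a_1,\dots$ such that $(a_0,\dots,a_n)\in O(v_0,\dots,v_n)$ for all $n$. Let $v_0=t_0$ and let $a_0$ be any point of $O(v_0)$. Let $n\ge1$, and write $\tau=(v_0,\dots,v_{n-1})$ and $\bar a=(a_0,\dots,a_{n-1})$, so that $G\bar a=O(\tau)$.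

If $n=2i$, put $v_n=t_i$. By (c), the projection of $O(\tau,v_n)$ is $O(\tau)$. By \eqref{eq:ext} there is $a_n$ with $(\bar a,a_n)\in O(\tau,v_n)$.

If $n=2i+1$, put $a_n=i$. The orbit $O'=G(\bar a,a_n)$ has projection $O(\tau)$. Put $v_n=\mathsf F_{O'}(\tau)$. By (e), $O(\tau,v_n)=O'\ni(\bar a,a_n)$.

By (d), $v_i=v_j$ implies $a_i=a_j$, so $\pi(v_n)=a_n$ defines a function. The even steps make it total on $T$ and the odd steps make it onto $\mathbb N$. The entries of any tuple $\tau$ occur among $v_0,\dots,v_n$ for some $n$, and then (c) gives $\pi(\tau)\in O(\tau)$.
\end{proof}

The odd steps show why the symbols $\mathsf F_{O'}$ were introduced: whatever point $i$ is, there is a term that can name it.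

\begin{proof}[Proof of Proposition~\ref{prop:embed}]
Put $c_q=\pi(q)$. These points are distinct by (d). A $2$-orbit is either contained in the diagonal of $\mathbb N^2$ or disjoint from it, so $\pi(t)=\pi(t')$ holds exactly when $O(t,t')$ is contained in the diagonal. By (a), for every $\sigma\in\mathrm{Aut}(\mathbb Q,<)$,
\[
\pi(t)=\pi(t')\iff\pi(\sigma t)=\pi(\sigma t').
\]
Since $\pi$ is onto, the rule $\hat\sigma(\pi(t))=\pi(\sigma t)$ defines an injective map $\hat\sigma:\mathbb N\to\mathbb N$. It is onto because $\pi(t)=\hat\sigma(\pi(\sigma^{-1}t))$. We have $\widehat{\sigma\rho}(\pi(t))=\pi(\sigma\rho t)=\hat\sigma\hat\rho(\pi(t))$, so $\sigma\mapsto\hat\sigma$ is a homomorphism into $\mathrm{Sym}(\mathbb N)$. It satisfies $\hat\sigma(c_q)=c_{\sigma q}$, and it is injective because the $c_q$ are distinct.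

It remains to show that $\hat\sigma\in G$. Every nonempty tuple $\bar a$ from $\mathbb N$ is $\pi(\tau)$ for some $\tau$, and
\[
\hat\sigma\bar a=\pi(\sigma\tau)\in O(\sigma\tau)=O(\tau)=G\bar a .
\]
By \eqref{eq:closure}, $\hat\sigma\in\overline G$, and $\overline G=G$. This is the only use of closedness.
\end{proof}

\begin{remark}
In the language of model theory, let $M$ be the structure on $\mathbb N$ whose relations are the orbits of $G$ on tuples, so that $\mathrm{Aut}(M)=G$. The functions $F_{O'}$ are Skolem functions for the statements \eqref{eq:ext}, the quotient of $T$ by the kernel of $\pi$ is an Ehrenfeucht--Mostowski model generated by the indiscernibles $q\in\mathbb Q$, and Lemma~\ref{lem:realize} is the back-and-forth argument that identifies it with $M$.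
\end{remark}

\section{Stronger statements}\label{sec:more}

\subsection{Covering and topological properties of maximal cofinitary groups}

We recall two facts. First, $\mathrm{Sym}(\mathbb N)$ is completely metrizable. For $g\ne h$ let $d(g,h)=2^{-n}$, where $n$ is least with $g(n)\ne h(n)$ or $g^{-1}(n)\ne h^{-1}(n)$. This metric induces the topology of pointwise convergence, because $g^{-1}(n)=m$ is equivalent to $g(m)=n$. It is complete, because for a Cauchy sequence $(g_i)$ both $(g_i)$ and $(g_i^{-1})$ converge pointwise, to maps that are inverse to each other. Second, a $G_\delta$ set is a countable intersection of open sets, and by the Baire category theorem any two dense $G_\delta$ subsets of a nonempty complete metric space intersect.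

\begin{theorem}\label{thm:topology}
Let $G$ be a maximal cofinitary group.
\begin{enumerate}
\item If $G=\bigcup_kA_k$ is an increasing union of arbitrary subsets, then there are $k$ and a finite $Z\subset\mathbb N$ with $\mathbb N\setminus A_kZ$ finite. In particular $G$ is neither countable nor contained in a countable union of compact subsets of $\mathrm{Sym}(\mathbb N)$.
\item If $H\le G$ has countable index, then the closure of $H$ in $\mathrm{Sym}(\mathbb N)$ contains a copy of $\mathrm{Aut}(\mathbb Q,<)$ and a non-identity element with infinitely many fixed points. In particular no closed subgroup of $\mathrm{Sym}(\mathbb N)$ is contained in $G$ with countable index in $G$.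
\item $G$ is not a $G_\delta$ subset of $\mathrm{Sym}(\mathbb N)$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The first statement says that $G$ has no thin exhaustion, which is Proposition~\ref{prop:extend}. Suppose $G\subseteq\bigcup_kK_k$ with $K_k$ compact. Finite unions of compact sets are compact, so we may take the $K_k$ increasing. For each $z$ the map $g\mapsto gz$ is continuous into the discrete space $\mathbb N$, so $K_k\{z\}$ is finite. Hence $K_kZ$ is finite for finite $Z$, and the sets $A_k=G\cap K_k$ form a thin exhaustion of $G$, a contradiction. A countable group is a countable union of singletons, which are compact.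

(2) By Theorem~\ref{thm:oligo}, $H$ is oligomorphic. By \eqref{eq:closure}, $\overline H$ is a closed group with the same orbits on tuples, so Proposition~\ref{prop:embed} and Theorem~\ref{thm:fixed} apply to it. If $H\le G$ is closed, then $\overline H=H$ is cofinitary, so $H$ cannot have countable index.

(3) Suppose $G$ is $G_\delta$, and let $h\in\overline G$. The group $\overline G$ is a complete metric space in which $G$ is a dense $G_\delta$ set. Left multiplication by $h$ is a homeomorphism of $\overline G$, so $hG$ is a dense $G_\delta$ set as well. By the Baire category theorem $hg=g'$ for some $g,g'\in G$, so $h\in G$. Thus $G$ is closed, contrary to Theorem~\ref{thm:main}.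
\end{proof}

\subsection{Continuum many free generators}

A closed cofinitary group is far from maximal: a free group on continuum many generators can be adjoined to it freely. Let $2^\omega$ be the set of infinite binary sequences.

\begin{theorem}\label{thm:free}
Let $G$ be a cofinitary group with a thin exhaustion; every closed cofinitary group is an example. Then there are distinct permutations $f_\alpha$ $(\alpha\in2^\omega)$ such that $\langle G,f_\alpha:\alpha\in2^\omega\rangle$ is cofinitary and is the free product of $G$ with the free group freely generated by the $f_\alpha$.
\end{theorem}

\begin{proof}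
Let $G$ be closed and cofinitary. By Theorem~\ref{thm:fixed} it is not oligomorphic, so by Lemma~\ref{lem:stab} some stabilizer $G_{\bar a}$ has infinitely many orbits on $\mathbb N$, and it has countable index in $G$. By Lemma~\ref{lem:index}, $G$ has a thin exhaustion.

Now let $G$ be any cofinitary group with a symmetric thin exhaustion $(A_k)$. A fresh sequence has only countably many pairs, so the $f_\alpha$ must share pairs, and Lemma~\ref{lem:uturn} allows any two of them to share finitely many. We therefore run the construction of Proposition~\ref{prop:extend} along all branches of the binary tree, with one fresh sequence for the whole tree.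

List the finite binary strings as $s_0,s_1,\dots$ in order of non-decreasing length, so that each string comes after its proper initial segments. The pairs $\pi_{2i}$ and $\pi_{2i+1}$ are \emph{assigned} to $s_i$. At stage $j\in\{2i,2i+1\}$ let $p_j$ be the set of pairs $\pi_{j'}$ with $j'<j$ that are assigned to initial segments of $s_i$, including $s_i$ itself. With this $p_j$, define $x_j$, $u_j$ and $\pi_j$ by the rule in the proof of Proposition~\ref{prop:extend}; the set $S_j$ is that of Definition~\ref{def:fresh} and contains the endpoints of all earlier pairs, whatever string they are assigned to. The result is a fresh sequence.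

For $\alpha\in2^\omega$ let $f_\alpha$ be the set of pairs assigned to initial segments of $\alpha$. These pairs are added in the order of the lengths of the segments, and at a stage $j$ that belongs to an initial segment of $\alpha$, the set $p_j$ consists of exactly the pairs of $f_\alpha$ added so far. The new pair $\pi_j$ joins the least point missing from the domain of $p_j$ (for $j$ even) or from its range (for $j$ odd) to a point $u_j$ that is not an endpoint of a pair of $p_j$. So $f_\alpha$ is an increasing union of partial injections, and it is total and onto. The $\pi_j$ are distinct, so each pair is assigned to exactly one string. If $\alpha\ne\beta$, only finitely many strings are initial segments of both, so $f_\alpha\cap f_\beta$ is finite, and in particular $f_\alpha\ne f_\beta$. Corollary~\ref{cor:free} completes the proof.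
\end{proof}

\begin{thebibliography}{1}

\bibitem{Kas}
Bart Kastermans, \emph{Cofinitary Groups and Other Almost Disjoint Families of Reals}, arXiv:0910.0279 (2009).

\end{thebibliography}
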